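\title{The top homology of the Johnson kernel is not generated by simplest abelian cycles}

\begin{abstract}
The Johnson kernel $\mathcal{K}_g$ is the subgroup of the mapping class group of a closed oriented surface of genus $g$ generated by the Dehn twists about separating curves. Its cohomological dimension is $2g-3$. Twists about $2g-3$ disjoint separating curves define abelian cycles in $H_{2g-3}(\mathcal{K}_g,\mathbb{Z})$; let $\mathcal{A}_g$ be the subgroup that they generate. We prove that $\mathcal{A}_g$ is a proper subgroup for every $g\ge 3$. The quotient contains a free abelian group of infinite rank, and it is not finitely generated as a module over the group ring of $\mathcal{I}_g/\mathcal{K}_g$, where $\mathcal{I}_g$ is the Torelli group. The additional classes come from linear relations between the actions of the free generators of $\mathcal{K}_2$ on the first homology of the universal abelian cover of the surface of genus two. They are carried to $\mathcal{K}_g$ through a vertex stabilizer of the complex of cycles.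
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Sigma_g$ be a closed oriented surface of genus $g$ and let $\operatorname{Mod}(\Sigma_g)=\pi_0(\operatorname{Homeo}^+(\Sigma_g))$ be its mapping class group. A \emph{curve} is a simple closed curve that does not bound a disc, and a \emph{multicurve} is a finite union of pairwise disjoint, pairwise non-isotopic curves. The Dehn twist about $\gamma$ is $T_\gamma$. The \emph{Torelli group} $\mathcal{I}_g$ is the kernel of the action of $\operatorname{Mod}(\Sigma_g)$ on $H_1(\Sigma_g)$, and the \emph{Johnson kernel} $\mathcal{K}_g$ is the subgroup generated by the twists about all separating curves. It is normal, because $fT_\gamma f^{-1}=T_{f(\gamma)}$, and it lies in $\mathcal{I}_g$, because separating curves are null-homologous. Homology has integer coefficients unless others are shown. It is known that the cohomological dimension of $\mathcal{K}_g$ is $2g-3$ for $g\ge2$, so $H_{2g-3}(\mathcal{K}_g)$ is the top homology group.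

The cheapest way to produce homology classes of a group $G$ is to find commuting elements. If $h_1,\dots,h_k\in G$ commute pairwise, the homomorphism $\mathbb{Z}^k\to G$ that sends the $i$-th standard generator to $h_i$ maps the fundamental class of the torus, a generator of $H_k(\mathbb{Z}^k)\cong\mathbb{Z}$, to the \emph{abelian cycle} $\mathcal{A}(h_1,\dots,h_k)\in H_k(G)$. Permuting the $h_i$ multiplies it by the sign of the permutation.

In $\mathcal{K}_g$ the obvious commuting elements are twists about disjoint separating curves. A multicurve of $k$ separating curves cuts $\Sigma_g$ into $k+1$ pieces, arranged as a tree. No piece is a disc or an annulus, so each has Euler characteristic at most $-1$; the characteristics add up to $2-2g$, and therefore $k\le 2g-3$. The maximum is exactly the cohomological dimension. A multicurve $M=\gamma_1\cup\dots\cup\gamma_{2g-3}$ of $2g-3$ separating curves is called an \emph{S-multicurve}. Each of its $2g-2$ pieces has Euler characteristic $-1$, and the genera add up to $g$, so $M$ cuts $\Sigma_g$ into $g$ one-holed tori and $g-2$ three-holed spheres. The class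
\[
\mathcal{A}(M)=\mathcal{A}(T_{\gamma_1},\dots,T_{\gamma_{2g-3}})\in H_{2g-3}(\mathcal{K}_g),
\]
defined up to sign by $M$, is a \emph{simplest abelian cycle}, and $\mathcal{A}_g\subseteq H_{2g-3}(\mathcal{K}_g)$ is the subgroup generated by all simplest abelian cycles.

For $g=2$ an S-multicurve is a single separating curve, and the classes of the generators $T_\gamma$ generate $H_1(\mathcal{K}_2)$, so $\mathcal{A}_2=H_1(\mathcal{K}_2)$. One might expect the same in higher genus: the top degree is the largest number of disjoint separating curves, and it is not apparent what else could produce a class there. Whether the inclusion $\mathcal{A}_g\subseteq H_{2g-3}(\mathcal{K}_g)$ is strict for any $g\ge3$ is stated as unknown in \cite{Spiridonov}. We show that it is strict for every $g\ge 3$, by a wide margin.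

\begin{theorem}\label{thm:main}
Let $g\ge3$.
\begin{enumerate}
\item[(1)] $\mathcal{A}_g\neq H_{2g-3}(\mathcal{K}_g,\mathbb{Z})$.
\item[(2)] $H_{2g-3}(\mathcal{K}_g,\mathbb{Z})/\mathcal{A}_g$ contains a free abelian group of infinite rank. Hence $\mathcal{A}_g\otimes\mathbb{Q}$ has infinite codimension in $H_{2g-3}(\mathcal{K}_g,\mathbb{Q})$.
\item[(3)] $H_{2g-3}(\mathcal{K}_g,\mathbb{Z})/\mathcal{A}_g$ is not finitely generated as a $\mathbb{Z}[\mathcal{I}_g/\mathcal{K}_g]$-module, where $\mathcal{I}_g$ acts by conjugation.
\end{enumerate}
\end{theorem}

The module structure in (3) is well defined: conjugation by $f$ sends $\mathcal{A}(M)$ to $\pm\mathcal{A}(f(M))$, and inner automorphisms of a group act trivially on its homology. Part (3) says that the simplest abelian cycles together with finitely many $\mathcal{I}_g$-orbits of other classes still do not generate the top homology.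

The proof rests on the freeness of $\mathcal{K}_2$. The top homology of an extension of a free group is a module of linear relations, and an abelian cycle that lies over one free generator gives only a relation of a degenerate kind. Section~\ref{sec:genus2} sets this up and finds infinitely many nondegenerate relations for a surface of genus two with a marked point. The rest of the paper moves these classes to genus $g$. Section~\ref{sec:lemmas} describes how the Johnson kernel behaves under cutting and gluing. Section~\ref{sec:cycles} uses the complex of cycles to embed the top homology of certain stabilizers into $H_{2g-3}(\mathcal{K}_g)$, compatibly with $\mathcal{A}_g$. Section~\ref{sec:vertex} studies a stabilizer that is an extension of $\mathcal{K}_2$, and Section~\ref{sec:proof} completes the proof.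

\section{Background}\label{sec:background}

\subsection{Surfaces and mapping classes}

For a closed surface $\Sigma$ with marked points, $\operatorname{PMod}(\Sigma;x_1,\dots,x_j)$ is the group of isotopy classes of orientation-preserving homeomorphisms that fix each $x_i$; for one point we write $\operatorname{Mod}(\Sigma,x)$. The intersection form on $H_1$ is $\langle\cdot,\cdot\rangle$. In a product of paths the left factor is traversed first; $[u,v]=uvu^{-1}v^{-1}$, and $[u]$ is the homology class of a loop $u$. We use the following standard facts.

\emph{Twists.} Let $c$ be an oriented simple closed curve and $y$ a path transverse to $c$ with endpoints outside the annulus that supports $T_c$. Then $T_c^m(y)$ is obtained from $y$ by inserting the loop $c^{\varepsilon m}$ at each positive crossing and $c^{-\varepsilon m}$ at each negative crossing, where $\varepsilon=\pm1$ depends only on conventions. On homology, $T_c^m(y)=y+\varepsilon m\langle y,c\rangle[c]$.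

\emph{Cutting.} Let $M\subset\Sigma_g$ be a multicurve and $U$ an open annular neighborhood of it. The \emph{pieces} of $M$ are the components $S$ of $\Sigma_g\setminus U$, and $\hat S$ is the closed surface obtained from $S$ by collapsing each boundary circle to a marked point. A mapping class that preserves every component of $M$ with its orientation has a representative equal to the identity on $\bar U$. Restriction defines a homomorphism from the group of such classes to $\prod_S\operatorname{PMod}(\hat S;\text{marked points})$, whose kernel is generated by the twists about the components of $M$.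

\emph{The Birman exact sequence.} If $\chi(\Sigma\setminus\{x_1,\dots,x_{j-1}\})<0$, then forgetting $x_j$ gives an exact sequence
\[
1\to\pi_1(\Sigma\setminus\{x_1,\dots,x_{j-1}\},x_j)\to\operatorname{PMod}(\Sigma;x_1,\dots,x_j)\to\operatorname{PMod}(\Sigma;x_1,\dots,x_{j-1})\to1,
\]
where a loop $\ell$ goes to the \emph{push} $P(\ell)$ of $x_j$ along $\ell$. We have $\varphi P(\ell)\varphi^{-1}=P(\varphi_*\ell)$. Forgetting $x_1,\dots,x_{j-1}$ instead turns $P(\ell)$ into the push along the image $\bar\ell\in\pi_1(\Sigma,x_j)$, which acts on $\pi_1(\Sigma,x_j)$ as conjugation by $\bar\ell^{\pm1}$. The push along a simple loop is $(T_{c}T_{c'}^{-1})^{\pm1}$, where $c,c'$ bound an annular neighborhood of the loop.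

\begin{lemma}\label{lem:disc}
Let $\psi$ be an orientation-preserving homeomorphism of a surface, $B_1,\dots,B_r$ disjoint closed discs, $z_l\in\operatorname{int}B_l$ fixed points of $\psi$, and $C$ a closed set, disjoint from the discs, that $\psi$ fixes pointwise. Then $\psi$ is isotopic, relative to $C\cup\{z_1,\dots,z_r\}$, to a homeomorphism that is the identity on every $B_l$.
\end{lemma}

\begin{proof}
Composing with an isotopy supported near the $z_l$, we may assume that $\psi$ is the identity on small discs $B_l'\ni z_l$. Let $\lambda_t$ be an isotopy that starts at the identity, fixes $C$ and the $z_l$, and has $\lambda_1(B_l)\subset B_l'$. Then $\lambda_t^{-1}\psi\lambda_t$ is the required isotopy.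
\end{proof}

\subsection{The two-step nilpotent quotient}

For a group $\pi$ let $\Gamma_1=\pi$, $\Gamma_{i+1}=[\pi,\Gamma_i]$. Let $\pi=\pi_1(\Sigma_h)$ and $H=H_1(\Sigma_h)$, with a symplectic basis $a_i,b_i$ and $\omega=\sum a_i\wedge b_i\in\Lambda^2H$. The commutator map $[u,v]\mapsto[u]\wedge[v]$ identifies $\Gamma_2/\Gamma_3$ with $\Lambda^2H/\mathbb{Z}\omega$. For $x\in H$ let $i_x\colon\Lambda^kH\to\Lambda^{k-1}H$ be the contraction with $\langle x,\cdot\rangle$. Then $i_xi_x=0$, and $i_x\omega=-x$, as one sees on the basis vectors.

\begin{lemma}\label{lem:nilp}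
Let $h\ge2$.
\begin{enumerate}
\item[(a)] If $a,b\in H$ and $a\wedge b\in\mathbb{Z}\omega$, then $a\wedge b=0$.
\item[(b)] An element $u\in\pi$ is central modulo $\Gamma_3$ if and only if $u\in\Gamma_2$.
\item[(c)] The twist about a separating simple closed curve that avoids the base point acts trivially on $\pi/\Gamma_3$. Hence a homeomorphism that fixes the base point and represents an element of $\mathcal{K}_h$ acts on $\pi/\Gamma_3$ by an inner automorphism.
\item[(d)] If $\theta\in\Lambda^3H$ and $i_x\theta\in\mathbb{Z}\omega$ for all $x\in H$, then $\theta=0$.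
\end{enumerate}
\end{lemma}

\begin{proof}
(a) As a bivector $a\wedge b$ has rank at most $2$, and a nonzero multiple of $\omega$ has rank $2h\geq 4$.

(b) If $u$ is central modulo $\Gamma_3$, then $[u]\wedge y=0$ for all $y\in H$ by (a), so $[u]=0$. The converse is the definition of $\Gamma_3$.

(c) The group $\pi$ is generated by loops on the side of $\gamma$ that contains the base point, which $T_\gamma$ fixes, and by loops that cross $\gamma$ once, travel on the other side, and return along the same arc. The latter are conjugated by a based loop freely homotopic to $\gamma^{\pm1}$, which lies in $\Gamma_2$. So $T_\gamma$ is trivial on $\pi/\Gamma_3$, and $\mathcal{K}_h$ maps trivially to $\operatorname{Out}(\pi/\Gamma_3)$.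

(d) Write $i_x\theta=\mu(x)\omega$. Then $0=i_xi_x\theta=-\mu(x)x$, so $i_x\theta=0$ for all $x$. The intersection form is unimodular, so all contractions of $\theta$ vanish and $\theta=0$.
\end{proof}

\subsection{Results on Torelli groups}

Let $\Sigma_{g,1}$ be the compact surface of genus $g$ with one boundary circle, with mapping classes taken relative to the boundary, and let $\mathcal{I}_{g,1}$ be the kernel of the action on $H=H_1(\Sigma_{g,1})$. The group $\Pi=\pi_1(\Sigma_{g,1})$, based on the boundary, is free, and $\Gamma_2\Pi/\Gamma_3\Pi=\Lambda^2H$. A \emph{splitting} of $H_1(\Sigma_2)$ is an unordered decomposition into two orthogonal symplectic summands of rank $2$; a separating curve induces one, by the homology of its two sides. The set of splittings is $\mathcal{S}$.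

\begin{itemize}
\item[(J1)] \cite{Johnson80} For $f\in\mathcal{I}_{g,1}$ there is $\theta(f)\in\Lambda^3H$ such that $f(\tilde x)\tilde x^{-1}\equiv i_x\theta(f)$ modulo $\Gamma_3\Pi$, up to a global sign, for every $x\in H$ and every lift $\tilde x\in\Pi$.
\item[(J2)] \cite{Johnson85} For $g\ge3$ the kernel of $\theta$ is generated by separating twists, and $\mathcal{I}_g/\mathcal{K}_g$ is a finitely generated abelian group.
\item[(M)] \cite{Mess} The group $\mathcal{I}_2=\mathcal{K}_2$ is free, with a basis $t_s=T_{\delta_s}$, $s\in\mathcal{S}$, where $\delta_s$ is a separating curve that induces $s$.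
\item[(I)] \cite[Ch.~1]{Ivanov} If $f\in\mathcal{I}_g$ preserves a multicurve, then it preserves each component.
\end{itemize}

If the components in (I) are nonseparating, $f$ fixes their nonzero homology classes, hence their orientations, and the cutting homomorphism is defined on the whole stabilizer in $\mathcal{I}_g$.

\begin{lemma}\label{lem:conj}
If a separating curve $\delta\subset\Sigma_2$ induces the splitting $s$, then $T_\delta$ is conjugate to $t_s$ in $\mathcal{K}_2$.
\end{lemma}

\begin{proof}
Both $\delta$ and $\delta_s$ cut $\Sigma_2$ into two one-holed tori. Choose an orientation-preserving homeomorphism that takes $\delta$ to $\delta_s$ and each side to the side with the same homology. It acts on $H_1(\Sigma_2)$ by an element of $SL_2(\mathbb{Z})\times SL_2(\mathbb{Z})$. The mapping class group of a one-holed torus surjects onto $SL_2(\mathbb{Z})$, so after composing with a homeomorphism that preserves both sides of $\delta_s$ the action is trivial. The result lies in $\mathcal{I}_2=\mathcal{K}_2$ and conjugates $T_\delta$ to $t_s$.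
\end{proof}

\subsection{Group homology}

The cohomological dimension $\operatorname{cd}$ does not increase on passing to a subgroup, is at most $1$ for free groups, and is subadditive in extensions and products. If $k>\operatorname{cd}\Gamma$, then $H_k(\Gamma;A)=0$ for every module $A$. An extension $1\to N\to\Gamma\to\bar\Gamma\to1$ has the Lyndon--Hochschild--Serre spectral sequence $E^2_{p,q}=H_p(\bar\Gamma;H_q(N))\Rightarrow H_{p+q}(\Gamma)$, where $\bar\Gamma$ acts on $H_q(N)$ through conjugation in $\Gamma$. If $\operatorname{cd}N\le a$ and $\operatorname{cd}\bar\Gamma\le b$, then $E^2_{p,q}=0$ unless $p\le b$ and $q\le a$. So $E^2_{b,a}$ is the only term of total degree $a+b$, and every differential from or to it has its other end outside the rectangle. This gives the \emph{corner isomorphism}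
\begin{equation}\label{eq:corner}
H_{a+b}(\Gamma)\cong H_b(\bar\Gamma;H_a(N)),
\end{equation}
natural for maps between extensions that satisfy the same bounds $a,b$.

\section{The source of the new classes}\label{sec:genus2}

\subsection{Extensions of a free group}

Let $F$ be a free group with basis $(t_s)_{s\in\mathcal{S}}$ and $W$ a left $F$-module. The augmentation ideal $I\subset\mathbb{Z}F$ is a free right module on the elements $t_s-1$, so $0\to I\to\mathbb{Z}F\to\mathbb{Z}\to0$ is a free resolution and $H_1(F;W)=\ker(I\otimes_{\mathbb{Z}F}W\to W)$. Writing elements of $I\otimes W$ as $\sum_s(t_s-1)\otimes w_s$, we get, naturally in $W$,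
\begin{equation}\label{eq:H1free}
H_1(F;W)=\Big\{(w_s)\in\bigoplus_sW:\ \sum_s(t_s-1)w_s=0\Big\}.
\end{equation}
Such a relation may hold because each term vanishes separately. To discard these we define
\[
\Psi_W\colon H_1(F;W)\to\bigoplus_sW,\qquad (w_s)\mapsto\big((t_s-1)w_s\big).
\]
By \eqref{eq:H1free} its image is the \emph{relation group}
\[
\mathcal{R}(W)=\ker\Big(\bigoplus_s(t_s-1)W\to W\Big),
\]
the map being summation. An injective map of $F$-modules $W'\to W$ embeds $\mathcal{R}(W')$ into $\mathcal{R}(W)$, coordinate by coordinate.

\begin{lemma}\label{lem:free}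
Let $1\to Q\to\Gamma\to F\to1$ be exact, $\operatorname{cd}Q\le a$ and $W=H_a(Q)$; identify $H_{a+1}(\Gamma)$ with $H_1(F;W)$ by \eqref{eq:corner}. Let $t\in F$ be conjugate to some $t_s$. If $h_1,\dots,h_{a+1}\in\Gamma$ commute pairwise and their images in $F$ lie in $\langle t\rangle$, then $\Psi_W(\mathcal{A}(h_1,\dots,h_{a+1}))=0$.
\end{lemma}

\begin{proof}
Let $\Gamma'\subset\Gamma$ be the preimage of $\langle t\rangle$. The abelian cycle comes from $H_{a+1}(\Gamma')$, so by naturality of \eqref{eq:corner} it lies in the image of $H_1(\langle t\rangle;W)\to H_1(F;W)$. This image consists of the elements $(t-1)\otimes w$ with $tw=w$. Write $t=kt_sk^{-1}$ and $w'=k^{-1}w$, so that $t_sw'=w'$. In $I$ we have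
\[
kt_sk^{-1}-1=(k-1)t_sk^{-1}+(t_s-1)k^{-1}-(k-1)k^{-1},
\]
and therefore
\[
(t-1)\otimes w=(k-1)\otimes t_sw'+(t_s-1)\otimes w'-(k-1)\otimes w'=(t_s-1)\otimes w'.
\]
This element has $w'$ in coordinate $s$ and zero elsewhere, and $(t_s-1)w'=0$.
\end{proof}

\begin{example}\label{ex:klein}
Let $\Gamma=\langle z,t_1,t_2\mid t_izt_i^{-1}=z^{-1}\rangle$, an extension of the free group on $t_1,t_2$ by $Q=\langle z\rangle\cong\mathbb{Z}$. Here $W=\mathbb{Z}$ and both $t_i$ act by $-1$, so $H_2(\Gamma)=\{(w_1,w_2):-2w_1-2w_2=0\}\cong\mathbb{Z}$ and $\Psi_W$ is injective. All abelian cycles as in Lemma~\ref{lem:free} vanish, and yet $H_2(\Gamma)\ne0$. Geometrically, two Klein bottles are glued along the circle $z$; each $2$-cell has boundary $2z$, neither is a cycle, and their difference is. Note that $t_1t_2^{-1}$ commutes with $z$, and $(t_1t_2^{-1}-1)\otimes1=(t_1-1)\otimes(-1)+(t_2-1)\otimes 1$. So the generator of $H_2(\Gamma)$ is an abelian cycle of another kind: $\Psi_W$ detects the difference from cycles over a single basis element, not from all abelian cycles.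
\end{example}

\subsection{Genus two with a marked point}

From now on $F=\mathcal{K}_2$ with the basis (M). Fix $p\in\Sigma_2$, let $\pi=\pi_1(\Sigma_2,p)$, $H=H_1(\Sigma_2)\cong\mathbb{Z}^4$, and let
\[
\mathcal{J}=\{\varphi\in\operatorname{Mod}(\Sigma_2,p):\ \varphi\text{ acts trivially on }\pi/\Gamma_3\}.
\]

\begin{lemma}\label{lem:J}
Forgetting $p$ gives an exact sequence $1\to[\pi,\pi]\to\mathcal{J}\to\mathcal{K}_2\to1$, and $[\pi,\pi]$ is free.
\end{lemma}

\begin{proof}
Elements of $\mathcal{J}$ act trivially on $H$, so the image lies in $\mathcal{I}_2=\mathcal{K}_2$. By Lemma~\ref{lem:nilp}(c), $\mathcal{J}$ contains the twists about separating curves that avoid $p$, and these map onto the generators of $\mathcal{K}_2$. A push $P(\ell)$ lies in $\mathcal{J}$ if and only if $\ell$ is central modulo $\Gamma_3$, that is, $\ell\in[\pi,\pi]$ by Lemma~\ref{lem:nilp}(b). A subgroup of infinite index in $\pi$ is the fundamental group of a noncompact surface, hence free.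
\end{proof}

Let $\tilde\Sigma\to\Sigma_2$ be the universal abelian cover, with fundamental group $[\pi,\pi]$ and deck group $H$, and put
\[
L=H_1([\pi,\pi])=H_1(\tilde\Sigma).
\]
By \eqref{eq:corner}, $H_2(\mathcal{J})\cong H_1(\mathcal{K}_2;L)$. Since $\varphi P(\ell)\varphi^{-1}=P(\varphi_*\ell)$, an element of $\mathcal{K}_2$ acts on $L$ as any of its lifts $\varphi\in\mathcal{J}$ acts on $H_1([\pi,\pi])$. The group $L$ has a second structure, which makes it small: it is a module over the ring $\mathbb{Z}[H]$ of deck transformations. We write $H$ multiplicatively. The ring $\mathbb{Z}[H]$ is a ring of Laurent polynomials, hence a domain; the \emph{rank} of a module is its dimension after tensoring with the fraction field, an exact operation.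

\begin{proposition}\label{prop:relations}
\begin{enumerate}
\item[(a)] The $\mathbb{Z}[H]$-module $L$ has rank $2$.
\item[(b)] For every $s\in\mathcal{S}$ the map $t_s-1\colon L\to L$ is $\mathbb{Z}[H]$-linear, and $(t_s-1)L$ is isomorphic to a nonzero ideal of $\mathbb{Z}[H]$.
\item[(c)] The group $\mathcal{R}(L)$ is free abelian of infinite rank, and for infinitely many $s$ it contains an element with nonzero $s$-coordinate.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) The cellular chain complex of $\tilde\Sigma$ is $\mathbb{Z}[H]\to\mathbb{Z}[H]^4\to\mathbb{Z}[H]$. We have $H_2(\tilde\Sigma)=0$, as $\tilde\Sigma$ is connected and noncompact, and $H_0(\tilde\Sigma)=\mathbb{Z}$ has rank $0$. So $L$ has rank $4-1-1=2$.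

(b) Take $\delta=\delta_s$ disjoint from $p$, with sides $\tau\ni p$ and $\tau'$. As $\delta$ is null-homologous, a lift $\tilde\delta$ is a closed curve that maps homeomorphically to $\delta$, and the translates $h\tilde\delta$, $h\in H$, are distinct and disjoint. The product of the twists about this locally finite family covers $T_\delta$ and fixes all lifts of $p$, so it induces the action of $t_s$ on $L$. It commutes with deck transformations, which gives the linearity. The twist formula gives
\begin{equation}\label{eq:twistcover}
(t_s-1)y=\varepsilon\sum_{h\in H}\langle y,h\tilde\delta\rangle\,[h\tilde\delta],\qquad y\in L,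
\end{equation}
so $(t_s-1)L$ is a submodule of $\mathbb{Z}[H][\tilde\delta]$. It remains to show that $\mathbb{Z}[H][\tilde\delta]$ is free and that $t_s-1\neq0$.

Cut $\tilde\Sigma$ along all $h\tilde\delta$. A component over $\tau$ is the cover of $\tau$ with deck group $H_1(\tau)\cong\mathbb{Z}^2$, which is a plane with a lattice of open discs removed; the same holds over $\tau'$. Each $h\tilde\delta$ borders one component over $\tau$ and one over $\tau'$. In each of the two, draw a ray from a point of $h\tilde\delta$ to infinity that avoids the other boundary circles. The union is a properly embedded line that crosses $h\tilde\delta$ once and misses all other translates. Intersection with a proper line is well defined on $H_1(\tilde\Sigma)$, so a relation $\sum_{h'} a_{h'}[h'\tilde\delta]=0$ forces $a_h=0$. Thus $\mathbb{Z}[H][\tilde\delta]\cong\mathbb{Z}[H]$.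

Let $u$ be a loop in $\tau$ based at $p$, and $w=\eta w'\eta^{-1}$, with $\eta$ an arc from $p$ that crosses $\delta$ once and $w'$ a loop in $\tau'$; choose $[u],[w]\in H$ nontrivial. Fix a lift $\tilde p$, let $\tilde\eta$ be the lift of $\eta$ that starts at $\tilde p$, and let $\tilde\delta$ be the lift of $\delta$ that it crosses. Follow the lift of $uwu^{-1}w^{-1}$ from $\tilde p$. It reaches $[u]\tilde p$ with no crossing, runs along $[u]\tilde\eta$, returns along $[u][w]\tilde\eta$ backwards to $[u][w]\tilde p$, moves to $[w]\tilde p$ with no crossing, runs along $[w]\tilde\eta$, and returns along $\tilde\eta$ backwards. By \eqref{eq:twistcover}, the class $y\in L$ of this loop satisfies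
\[
(t_s-1)y=\pm\big([u]-[u][w]+[w]-1\big)[\tilde\delta]=\mp(1-[u])(1-[w])[\tilde\delta]\neq0 .
\]

(c) By (b) each $(t_s-1)L$ has rank $1$ and is a free abelian group. So $\mathcal{R}(L)$ is a subgroup of a free abelian group, hence free abelian. For three distinct splittings the summation map goes from a module of rank $3$ to the module $L$ of rank $2$, so $\mathcal{R}(L)$ has a nonzero element supported on these three coordinates. The set $\mathcal{S}$ is infinite: the sublattices $V_k=\langle a_1,b_1+ka_2\rangle$, $k\in\mathbb{Z}$, are unimodular and distinct, and $V_k\ne V_{k'}^\perp$ because $\langle a_1,b_1+ka_2\rangle=1$, so the splittings $V_k\oplus V_k^\perp$ are distinct. Infinitely many disjoint triples give infinitely many nonzero elements of $\mathcal{R}(L)$ with disjoint supports, and these are linearly independent.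
\end{proof}

This already proves an analogue of Theorem~\ref{thm:main} for $\mathcal{J}$. Let $\gamma,\gamma'$ be disjoint separating simple closed curves in $\Sigma_2$ that avoid $p$. Once $p$ is forgotten, each of them bounds a disc or is essential, and two essential ones are isotopic by the bound $k\le2g-3=1$ of Section~\ref{sec:intro}. So $T_\gamma$ and $T_{\gamma'}$ map into the cyclic group generated by one separating twist, and by Lemmas~\ref{lem:conj} and~\ref{lem:free} the map $\Psi_L$ kills $\mathcal{A}(T_\gamma,T_{\gamma'})$. The quotient of $H_2(\mathcal{J})$ by all these cycles therefore surjects onto $\mathcal{R}(L)$.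

\subsection{From the marked point to a handle}

Consider $g=3$. Replace a disc around $p$ by a one-holed torus with boundary $\gamma$. We shall see that elements of $\mathcal{J}$ extend, by the identity on the torus, to elements of $\mathcal{K}_3$ that commute with $T_\gamma$. The extra commuting twist should raise the degree of a class from $2$ to $3=2g-3$. Two things could go wrong: the new class might vanish in $H_3(\mathcal{K}_3)$, or it might equal a combination of cycles $\mathcal{A}(M)$ with $M$ unrelated to $\gamma$. Both are excluded by an action of $\mathcal{K}_g$ on a contractible complex, under which the top homology groups of vertex stabilizers inject as a direct sum and every $\mathcal{A}(M)$ belongs to one definite summand. The vertices are made of nonseparating curves, so we have to work with the stabilizer of a nonseparating curve $\alpha$ in the torus, a group of mapping classes of $\Sigma_2$ with two marked points. In genus $g$ there are $g-2$ such curves and $2g-4$ marked points.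

\section{Cutting, gluing, and multitwists}\label{sec:lemmas}

We need to know what an element of $\mathcal{K}_g$ induces on a piece of a multicurve (Lemma~\ref{lem:R}), when a mapping class of a smaller surface extends to an element of $\mathcal{K}_g$ (Lemma~\ref{lem:T}), and that cutting loses no information (Lemma~\ref{lem:K}).

\subsection{Restriction to a piece}

\begin{lemma}\label{lem:R}
Let $g\ge2$, let $M\subset\Sigma_g$ be a multicurve of nonseparating curves, $S$ a piece of $M$, and $x\in\hat S$ one of the marked points. For $f\in\operatorname{Stab}_{\mathcal{K}_g}(M)$ the induced class $f_S\in\operatorname{Mod}(\hat S,x)$ acts trivially on $\pi_1(\hat S,x)/\Gamma_3$. For $f\in\operatorname{Stab}_{\mathcal{I}_g}(M)$ it acts trivially on $H_1(\hat S)$.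
\end{lemma}

The hypothesis gives congruences modulo $\Gamma_3\pi_1(\Sigma_g)$, not modulo $\Gamma_3\pi_1(S)$. To transfer them to $\hat S$ we need a map defined on all of $\Sigma_g$.

\begin{proof}
Choose a disc $D\subset\hat S$ that contains all marked points. Since $D$ is contractible, the collapse map $S\to\hat S$ extends to a map $r\colon\Sigma_g\to\hat S$ that sends $\Sigma_g\setminus\operatorname{int}S$ into $D$. By (I), represent $f$ by a homeomorphism that preserves $S$ and fixes $\partial S$ pointwise; then $r\circ f=f_S\circ r$ on $S$. Let $b$ be a point of the boundary circle that collapses to $x$, and let $c\in\pi_1(\Sigma_g,b)$ be this circle, so $r_*(c)=1$. The map $\pi_1(S,b)\to\pi_1(\hat S,x)$ is onto.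

If $f\in\mathcal{I}_g$ and $y$ is a loop in $S$, then $(f_S)_*r_*[y]=r_*f_*[y]=r_*[y]$ in $H_1(\hat S)$, which proves the second statement. Let $f\in\mathcal{K}_g$. By Lemma~\ref{lem:nilp}(c) there is $u$ with $f_*(y)\equiv uyu^{-1}$ modulo $\Gamma_3$ for all $y\in\pi_1(\Sigma_g,b)$. As $f_*(c)=c$, we have $[u,c]\in\Gamma_3$, so $[u]\wedge[c]=0$ by Lemma~\ref{lem:nilp}(a). The class $[c]$ is primitive, because $c$ is nonseparating; hence $[u]=m[c]$ for some $m$, and $f_*(y)\equiv c^myc^{-m}$ modulo $\Gamma_3$. For a loop $y$ in $S$ apply $r_*$: we get $(f_S)_*(r_*y)=r_*(f_*y)\equiv r_*y$ modulo $\Gamma_3\pi_1(\hat S,x)$.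
\end{proof}

\subsection{Membership in the Johnson kernel}

\begin{lemma}\label{lem:forget}
Let $h\ge2$. If $\varphi\in\operatorname{Mod}(\Sigma_h,p)$ acts trivially on $\pi_1(\Sigma_h,p)/\Gamma_3$, then its image in $\operatorname{Mod}(\Sigma_h)$ lies in $\mathcal{K}_h$.
\end{lemma}

\begin{proof}
For $h=2$ this is part of Lemma~\ref{lem:J}. For $h\ge3$ take a representative that is the identity on a disc around $p$ and remove the disc; this gives $\varphi'\in\mathcal{I}_{h,1}$. The image of $i_x\theta(\varphi')$ in $\Lambda^2H/\mathbb{Z}\omega$ vanishes for all $x$, so $\theta(\varphi')=0$ by Lemma~\ref{lem:nilp}(d). By (J2), $\varphi'$ is a product of separating twists, and after the disc is glued back each of them is a separating twist or trivial.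
\end{proof}

\begin{lemma}\label{lem:T}
Let $\Sigma^*$ be a closed surface of genus $g^*\ge2$ with disjoint discs $D_1,\dots,D_r$, $r\ge1$, and points $p_l\in\operatorname{int}D_l$. Let $\varphi$ be an orientation-preserving homeomorphism of $\Sigma^*$ that is the identity on all $D_l$ and acts trivially on $\pi_1(\Sigma^*,p_l)/\Gamma_3$ for every $l$. Let $\Sigma$, of genus $g=g^*+r$, be obtained by replacing each $D_l$ by a one-holed torus $\tau_l$, and let $\hat\varphi$ be equal to $\varphi$ on $\Sigma^\circ=\Sigma^*\setminus\bigcup\operatorname{int}D_l$ and to the identity on the $\tau_l$. Then $\hat\varphi\in\mathcal{K}_g$.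
\end{lemma}

\begin{proof}
Remove an open disc $B$ from the interior of $\tau_1$, take a base point $b\in\partial B$, and let $\varphi'\in\operatorname{Mod}(\Sigma_{g,1})$ be the class of $\hat\varphi$ on $\Sigma\setminus B$. Then $H=H_1(\Sigma\setminus B)=H_1(\Sigma)$ is the orthogonal sum of the $V_l=H_1(\tau_l)$ and of the image $H^*$ of $H_1(\Sigma^\circ)$. The circles $\partial D_l$ are null-homologous in $\Sigma$, so $H^*$ is a quotient of $H_1(\Sigma^*)$ of the same rank, and $H^*=H_1(\Sigma^*)$. Thus $\varphi'\in\mathcal{I}_{g,1}$. Since $g\ge3$, by (J2) it suffices to show that $\theta=\theta(\varphi')$ vanishes. We compute $i_x\theta$ on each summand.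

Let $x\in V_1$. It is represented by a loop in $\tau_1\setminus B$ based at $b$, which $\varphi'$ fixes. So $i_x\theta=0$.

Let $x\in V_l$, $l\ge2$. Represent it by $\tilde x=\kappa\sigma\kappa^{-1}$, where $\sigma$ is a loop in $\tau_l$ based on $\partial\tau_l$ and $\kappa=\kappa_1\kappa_2$, with $\kappa_1$ a path in $\tau_1\setminus B$ from $b$ to $\partial\tau_1$ and $\kappa_2$ a path in $\Sigma^\circ$. Then $\varphi'(\tilde x)=u\tilde xu^{-1}$ with $u=\varphi'(\kappa)\kappa^{-1}=\kappa_1\varphi(\kappa_2)\kappa_2^{-1}\kappa_1^{-1}$, so $i_x\theta=\pm[u]\wedge x$. Extend $\kappa_2$ inside $D_1$ and $D_l$ to a path $\bar\kappa$ from $p_1$ to $p_l$ in $\Sigma^*$ and put $\bar u=\varphi(\bar\kappa)\bar\kappa^{-1}\in\pi_1(\Sigma^*,p_1)$; then $[u]=[\bar u]\in H^*$. Every $z\in\pi_1(\Sigma^*,p_1)$ has the form $\bar\kappa y\bar\kappa^{-1}$ with $y\in\pi_1(\Sigma^*,p_l)$, and by the hypotheses at $p_1$ and at $p_l$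
\[
z\equiv\varphi(z)=\bar u\,\bar\kappa\varphi(y)\bar\kappa^{-1}\,\bar u^{-1}\equiv\bar uz\bar u^{-1}\pmod{\Gamma_3}.
\]
By Lemma~\ref{lem:nilp}(b), which needs $g^*\ge2$, we get $[\bar u]=0$ and $i_x\theta=0$.

The functionals $\langle x,\cdot\rangle$ with $x\in\bigoplus V_l$ are exactly those that vanish on $H^*$, and $\theta$ is killed by contraction with all of them; expanding $\theta$ in a basis adapted to the sum, we see that $\theta\in\Lambda^3H^*$. Define $\Sigma\setminus B\to\Sigma^*$ as the identity on $\Sigma^\circ$ and by maps of the tori into the discs $D_l$, with $b\mapsto p_1$. It intertwines $\hat\varphi$ and $\varphi$, and on $\Gamma_2/\Gamma_3$ it induces the projection $\Lambda^2H\to\Lambda^2H^*/\mathbb{Z}\omega^*$. As $\varphi$ is trivial modulo $\Gamma_3$, we have $i_x\theta\in\mathbb{Z}\omega^*$ for $x\in H^*$. Lemma~\ref{lem:nilp}(d) for $H^*$ gives $\theta=0$.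
\end{proof}

The hypothesis is needed at every $p_l$. Take $r=2$ and $\varphi=T_cT_{c'}^{-1}$, where $c,c'$ are nonseparating and bound an annulus that contains $D_2$ and misses $D_1$. This $\varphi$ is trivial in $\operatorname{Mod}(\Sigma^*,p_1)$, but in $\Sigma$ the curves $c,c'$ are not isotopic, and $\hat\varphi\notin\mathcal{K}_g$ by the next lemma.

\subsection{Multitwists about nonseparating curves}

\begin{lemma}\label{lem:K}
Let $g\ge2$, let $c_1\cup\dots\cup c_N$ be a nonempty multicurve of nonseparating curves on $\Sigma_g$, and let $f=\prod T_{c_i}^{m_i}$ with all $m_i\neq0$. Then $f\notin\mathcal{K}_g$. Consequently, for a multicurve $M$ of nonseparating curves the cutting homomorphism is injective on $\operatorname{Stab}_{\mathcal{K}_g}(M)$.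
\end{lemma}

The model case is $f=T_c^mT_{c'}^{-m}$ with $c\cup c'$ separating $\Sigma_g$ into two pieces of positive genus. It acts trivially on homology, so homology alone does not suffice. Below, a loop that crosses $c$ and returns through $c'$ defines a potential on the set of pieces which takes values differing by $m$ on the two pieces, and Step 2 shows that for $f\in\mathcal{K}_g$ the potential must agree on pieces of positive genus. Steps 3 and 4 deal with pieces of genus $0$.

\begin{proof}
The second statement follows from the first: the kernel consists of multitwists along $M$, and we discard the curves with exponent $0$.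

Suppose $f\in\mathcal{K}_g$. Let $Y$ be the dual graph: its vertices $w$ are the pieces $S_w$, of genus $h_w$, and its edges are the $c_i$, directed arbitrarily. It is connected, and it has no bridge, because the $c_i$ are nonseparating. Orient each curve $c_i$ so that a path from its initial to its terminal piece crosses it positively. For $y\in H=H_1(\Sigma_g)$ the vector $x(y)=(\langle y,c_i\rangle)_i$ is the image of $y$ under the map $H\to H_1(Y)$ induced by the collapse $\Sigma_g\to Y$. This map is onto, since the pieces are connected. A \emph{$2$-edge cut} is a pair of edges $\{e,e'\}$ with $Y\setminus\{e,e'\}$ disconnected. As $Y\setminus e$ and $Y\setminus e'$ are connected, $Y\setminus\{e,e'\}$ then has exactly two components, its \emph{sides}, and both $e$ and $e'$ join one side to the other.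

\emph{Step 1: homology.} Since $f\in\mathcal{I}_g$, the twist formula gives $\sum m_ix_i[c_i]=0$ for all $x\in H_1(Y)$. Intersecting with a second class we get
\begin{equation}\label{eq:form}
\sum_im_ix_ix_i'=0\qquad\text{for all }x,x'\in H_1(Y).
\end{equation}
This has three consequences. First, $Y$ has no loops: for a loop $e$ take $x=x'=e$ to get $m_e=0$. Second, every edge $e$ lies in a $2$-edge cut. Otherwise $Y\setminus e$ is connected and has no bridge, so by Menger's theorem it contains two edge-disjoint paths between the endpoints of $e$; closing them up by $e$ gives cycles $x,x'$ with only $e$ in common, and \eqref{eq:form} gives $m_e=0$. Third, for each $x\in H_1(Y)$ the cochain $(m_ix_i)_i$ vanishes on all cycles, so there is a \emph{potential} $\phi_x\colon V(Y)\to\mathbb{Z}$, unique up to a constant, with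
\[
\phi_x(\text{terminal vertex of }c_i)-\phi_x(\text{initial vertex of }c_i)=m_ix_i .
\]
A piece of genus $0$ has at least three boundary circles, since the $c_i$ are essential and pairwise non-isotopic and $Y$ has no loops.

\emph{Step 2: if $v\neq v'$ have genera $h,h'\ge1$, then $\phi_x(v)=\phi_x(v')$ for all $x$.} We look for an integer invariant of $\Gamma_2/\Gamma_3=\Lambda^2H/\mathbb{Z}\omega$, that is, an alternating form that vanishes on $\omega$. One piece of positive genus does not provide one, but two pieces do. For each $w$ choose a subsurface $Z_w\subset S_w$ of genus $h_w$ with one boundary circle; its complement in $S_w$ is planar. Then $V=H_1(Z_v)\oplus H_1(Z_{v'})$ is a unimodular sublattice of $H$. Let $\operatorname{pr}\colon H\to V$ be the orthogonal projection. It kills the class of every loop disjoint from $Z_v\cup Z_{v'}$, in particular all $[c_i]$ and all loops in $S_w$ for $w\ne v,v'$. Let $\lambda$ be the alternating form on $V$ that equals $h'\langle\cdot,\cdot\rangle$ on $H_1(Z_v)$ and $-h\langle\cdot,\cdot\rangle$ on $H_1(Z_{v'})$, the two summands being $\lambda$-orthogonal. It is nondegenerate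 over $\mathbb{Q}$. For a symplectic basis $a_j,b_j$ of $H$, the sum $\sum_j\lambda(\operatorname{pr}a_j,\operatorname{pr}b_j)$ depends only on $\omega$, and a basis adapted to $H_1(Z_v)\oplus H_1(Z_{v'})\oplus V^\perp$ gives the value $h'h-hh'=0$.

The loops $c_i$ do not lie in $\Gamma_2$, so we pass to a quotient in which they become central. Choose a bilinear form $\beta$ on $V$ with $\beta(a,b)-\beta(b,a)=\lambda(a,b)$ and let $\mathcal{H}=V\times\mathbb{Z}$ with $(a,s)(b,t)=(a+b,s+t+\beta(a,b))$. This is a group in which $0\times\mathbb{Z}$ is central and $[(a,s),(b,t)]=(0,\lambda(a,b))$. Send standard generators $a_j,b_j$ of $\pi=\pi_1(\Sigma_g)$ to $(\operatorname{pr}[a_j],0)$, $(\operatorname{pr}[b_j],0)$. The relator $\prod[a_j,b_j]$ goes to the identity, so we obtain a homomorphism $\rho\colon\pi\to\mathcal{H}$ that lifts $\operatorname{pr}$ and kills $\Gamma_3$. All based loops freely homotopic to $c_i$ are conjugate and map into the center, so they map to one element $(0,\kappa_i)$.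

Take the base point in a piece. For a loop $y$, the element $f(y)y^{-1}$ is a product of conjugates of $c_i^{\pm m_i}$, one for each crossing, so $\rho(f(y)y^{-1})=(0,\varepsilon\sum m_ix_i(y)\kappa_i)$. By Lemma~\ref{lem:nilp}(c) there is $u$ with $f(y)y^{-1}\equiv[u,y]$ modulo $\Gamma_3$ for all $y$. Hence
\[
\varepsilon\sum_im_ix_i(y)\kappa_i=\lambda(\operatorname{pr}[u],\operatorname{pr}[y])\qquad\text{for all }y\in\pi.
\]
The left side vanishes for $y$ freely homotopic into $Z_v$ or $Z_{v'}$. The classes of such $y$ span $V$, so $\operatorname{pr}[u]=0$, and the left side vanishes for all $y$. In terms of the potential, for all $x\in H_1(Y)$,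
\begin{equation}\label{eq:potential}
0=\sum_im_ix_i\kappa_i=\sum_w\phi_x(w)\,d(w),\qquad d(w)=\sum_{c_i\text{ enters }w}\kappa_i-\sum_{c_i\text{ leaves }w}\kappa_i .
\end{equation}
To compute $d(w)$, use the relation $\prod_{j\le h_w}[a_j,b_j]=\prod_k\partial_k$ in $\pi_1(S_w)$, where the $a_j,b_j$ represent a symplectic basis of $H_1(Z_w)$ and the $\partial_k$ are freely homotopic to the boundary circles, all with the boundary orientation or all with the opposite one. With our orientations the $\partial_k$ are the entering $c_i$ and the inverses of the leaving $c_i$, or all of these inverted. Applying $\rho$ we find $d(w)=\pm\sum_j\lambda(\operatorname{pr}[a_j],\operatorname{pr}[b_j])$. So $d(w)=0$ for $w\neq v,v'$ and $d(v)=\pm hh'\neq 0$. Each edge enters one vertex and leaves one, so $\sum_wd(w)=0$ and $d(v')=-d(v)$. Now \eqref{eq:potential} gives $\phi_x(v)=\phi_x(v')$.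

\emph{Step 3: each side of a $2$-edge cut has a vertex of positive genus.} Among all counterexamples take a cut $\{e,e'\}$ and a side $K$, all of whose vertices have genus $0$, with the fewest vertices; let $K^c$ be the other side. If $K$ were a single vertex, it would have degree $2$ and genus $0$, which is excluded. So $K$ has an edge $e''$, which lies in a $2$-edge cut $\{e'',e'''\}$. Suppose first that $K\setminus e''=K_1\sqcup K_2$ is disconnected. As $e''$ is not a bridge of $Y$, each part is attached to one of $e,e'$; say $e$ is attached to $K_1$. Then $\{e,e''\}$ is a $2$-edge cut with side $K_1$, smaller than $K$. Suppose next that $K\setminus e''$ is connected and $e'''$ is not an edge of $K$. Any path in the connected graph $Y\setminus e'''$ can be rerouted around $e''$ inside $K\setminus e''$, so $Y\setminus\{e'',e'''\}$ is connected, which is false. Suppose finally that $e'''$ is an edge of $K$. Then $K^c\cup e\cup e'$ lies in one side of $\{e'',e'''\}$, and the vertices of the other side form a proper subset of $V(K)$. In each case we have a contradiction.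

\emph{Step 4: conclusion.} By Steps 1 and 3 there is a vertex $v$ of positive genus. An edge at $v$ is not a bridge, so a simple cycle $x$ passes through $v$. By Step 2 we may normalize $\phi_x$ to vanish at all vertices of positive genus. Let $w$ be the next vertex on $x$, reached along $c_j$. Then $\phi_x(w)=\pm m_j\neq0$, so $h_w=0$ and $w$ has degree at least $3$. Choose an edge $e$ at $w$ that is not on $x$, and a $2$-edge cut $\{e,e'\}$. A cycle crosses from one side to the other an even number of times, so $e'$ is not on $x$ either, and $x$ lies in one side. Let $K$ be the other side; $e$ joins $w$ to $K$. Since $x_i=0$ on $e$ and on the edges of $K$, the potential equals $\phi_x(w)\neq0$ on all of $K$. But $K$ has a vertex of positive genus by Step 3, where $\phi_x=0$.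
\end{proof}

\section{Stabilizers in the complex of cycles}\label{sec:cycles}

From now on $g\ge3$.

\subsection{Dimension of stabilizers}

\begin{lemma}\label{lem:C}
Let $M$ be a nonempty multicurve of nonseparating curves on $\Sigma_g$ with $k$ pieces. Then $\operatorname{cd}\operatorname{Stab}_{\mathcal{K}_g}(M)\le2g-2-k$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:K} the stabilizer embeds in $\prod_S\Gamma_S$, where $\Gamma_S$ is its image in the factor of the piece $S$. We claim that $\operatorname{cd}\Gamma_S\le2h-3+n$ if $S$ has genus $h$ and $n\geq1$ boundary circles. The lemma follows, as $2h-3+n=-\chi(S)-1$ and $\sum_S\chi(S)=2-2g$. Forget the marked points one at a time. As long as at least one point remains (at least three if $h=0$), the kernel of each step lies in a free group by the Birman sequence and costs at most $1$.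

If $h=0$, then $n\ge3$, and the pure mapping class group of a sphere with three marked points is trivial. So $\operatorname{cd}\Gamma_S\le n-3$.

If $h=1$, forget all points but one, $x$, at a cost of $n-1$. The group $\operatorname{Mod}(\Sigma_1,x)=SL_2(\mathbb{Z})$ acts faithfully on $H_1(\Sigma_1)$, so the image of $\Gamma_S$ is trivial by Lemma~\ref{lem:R}, and $\operatorname{cd}\Gamma_S\le n-1$.

If $h\ge2$, forget all points but one, at a cost of $n-1$. By Lemma~\ref{lem:R} the image acts trivially on $\pi/\Gamma_3$, $\pi=\pi_1(\hat S,x)$. Forget $x$: the image lies in $\mathcal{K}_h$ by Lemma~\ref{lem:forget}, and the kernel consists of pushes along loops that are central modulo $\Gamma_3$, so it lies in the free group $[\pi,\pi]$ by Lemma~\ref{lem:nilp}(b). Thus $\operatorname{cd}\Gamma_S\le(n-1)+1+(2h-3)$.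
\end{proof}

\subsection{The complex of cycles}

Fix a primitive class $x\in H_1(\Sigma_g)$. We recall the complex $\mathcal{B}(x)$ of \cite{BBM}. Consider the isotopy classes of oriented multicurves $M=\bigcup c_i$ of nonseparating curves such that no nontrivial nonnegative combination of the $[c_i]$ vanishes and each $c_i$ has a positive coefficient at some point of
\[
P_M=\Big\{\sum k_ic_i:\ k_i\ge0,\ \sum k_i[c_i]=x\Big\},
\]
the coefficients being real. The $P_M$ are compact convex polytopes; they are the cells of a contractible complex $\mathcal{B}(x)$ on which $\mathcal{I}_g$ acts. The vertices are exactly the weighted oriented multicurves $\sum k_ic_i$ that represent $x$, with integers $k_i>0$ and linearly independent classes $[c_i]$.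

The stabilizer of $P_M$ in $\mathcal{K}_g$ is $\operatorname{Stab}_{\mathcal{K}_g}(M)$, and by (I) it fixes $P_M$ pointwise. If $M$ has $k$ pieces, the exact sequence of the pair identifies the kernel of $H_1(M)\to H_1(\Sigma_g)$ with $H_2(\Sigma_g,M)/H_2(\Sigma_g)=\mathbb{Z}^k/\mathbb{Z}$. So $\dim P_M\le k-1$, and Lemma~\ref{lem:C} gives
\begin{equation}\label{eq:dimsum}
\dim P_M+\operatorname{cd}\operatorname{Stab}_{\mathcal{K}_g}(P_M)\le2g-3 .
\end{equation}

\subsection{The vertex of an S-multicurve}

Let $M$ be an S-multicurve with tori $\tau_1,\dots,\tau_g$. Their complement is planar, so $H_1(\Sigma_g)=\bigoplus H_1(\tau_i)$. Write $x=\sum x_i$ accordingly, and for $x_i\neq0$ write $x_i=k_iy_i$ with $k_i>0$ and $y_i$ primitive. A primitive class in a one-holed torus is represented by an oriented simple closed curve, unique up to isotopy; let $\beta_i\subset\tau_i$ represent $y_i$. Then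
\[
v_M=\sum_{x_i\neq0}k_i\beta_i
\]
is a vertex of $\mathcal{B}(x)$. It is disjoint from $M$, so all twists about components of $M$ fix it. The construction is canonical, and elements of $\mathcal{I}_g$ fix $x$, so $v_{f(M)}=f(v_M)$ for $f\in\mathcal{I}_g$. For a vertex $v$ put $G_v=\operatorname{Stab}_{\mathcal{K}_g}(v)$, and let $A_v\subset H_{2g-3}(G_v)$ be the subgroup generated by the abelian cycles in $G_v$ of the S-multicurves $M$ with $v_M=v$. Conjugation by $f\in\mathcal{I}_g$ maps $G_v$ onto $G_{f(v)}$ and $A_v$ onto $A_{f(v)}$.

\begin{proposition}\label{prop:inject}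
Let $v$ run over representatives of the $\mathcal{K}_g$-orbits of vertices of $\mathcal{B}(x)$. The inclusions $G_v\subset\mathcal{K}_g$ induce injective maps
\[
\bigoplus_vH_{2g-3}(G_v)\to H_{2g-3}(\mathcal{K}_g),\qquad\bigoplus_vH_{2g-3}(G_v)/A_v\to H_{2g-3}(\mathcal{K}_g)/\mathcal{A}_g .
\]
\end{proposition}

\begin{proof}
For an action on a contractible complex in which cell stabilizers fix their cells pointwise there is a spectral sequence
\[
E^1_{p,q}=\bigoplus_{\sigma}H_q(\operatorname{Stab}_{\mathcal{K}_g}\sigma)\ \Rightarrow\ H_{p+q}(\mathcal{K}_g),
\]
with $\sigma$ running over representatives of the orbits of $p$-cells, and its edge map $E^1_{0,q}\to H_q(\mathcal{K}_g)$ is induced by the inclusions. By \eqref{eq:dimsum}, $E^1_{p,q}=0$ for $p+q>2g-3$. Differentials into the position $(0,2g-3)$ start in total degree $2g-2$, so they vanish, and $E^1_{0,2g-3}=E^\infty_{0,2g-3}$ is a subgroup of $H_{2g-3}(\mathcal{K}_g)$. This is the first map; call it $\iota$.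

We have $\iota(\bigoplus A_v)\subseteq\mathcal{A}_g$. Conversely, given $M$ choose $f\in\mathcal{K}_g$ such that $f(v_M)=v_{f(M)}$ is a representative $v$. Conjugation by $f$ is trivial on $H_{2g-3}(\mathcal{K}_g)$, so $\mathcal{A}(M)=\pm\mathcal{A}(f(M))\in\iota(A_v)$. Thus $\mathcal{A}_g=\iota(\bigoplus A_v)$, and as $\iota$ is injective, $\iota^{-1}(\mathcal{A}_g)=\bigoplus A_v$.
\end{proof}

It now suffices to find one class $x$ and one vertex $v$ for which $H_{2g-3}(G_v)/A_v$ is large.

\section{A vertex with complement of genus two}\label{sec:vertex}

To use Section~\ref{sec:genus2} we want a stabilizer that maps onto $\mathcal{K}_2$, so we cut along $n=g-2\ge1$ curves. This is the second place, after (J2), where $g\geq3$ is used. Fix disjoint one-holed tori $\tau_1,\dots,\tau_n\subset\Sigma_g$ with boundary curves $\gamma_l$, and oriented nonseparating curves $\alpha_l\subset\tau_l$. Put $x=\sum[\alpha_l]$, which is primitive, $v_0=\sum\alpha_l$, which is a vertex of $\mathcal{B}(x)$, and $G=G_{v_0}$. The multicurve $\bigcup\alpha_l$ has one piece $S$. Cutting and collapsing turns $\tau_l$ into a disc $D_l$ with two marked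 points $p_l,q_l$, so
\[
\hat S=\Sigma_2=\Big(\Sigma_g\setminus\bigcup\tau_l\Big)\cup\bigcup D_l .
\]
Order the marked points as $(x_1,\dots,x_{2n})=(p_1,\dots,p_n,q_1,\dots,q_n)$, and let $G_j$ be the image of $G$ in $\operatorname{PMod}(\Sigma_2;x_1,\dots,x_j)$, $0\le j\le 2n$. By Lemma~\ref{lem:K}, $G=G_{2n}$. Put
\[
N_j=\ker(G_j\to G_{j-1}),\qquad Q_j=\ker(G_j\to G_0),\qquad Q=Q_{2n},
\]
and let $\Phi\colon G\to G_0$ be the projection. We use the notation of Section~\ref{sec:genus2} with $p=p_1$. One construction occurs repeatedly: a homeomorphism of $\Sigma_2$ that is the identity on all $D_l$ and acts trivially on $\pi_1(\Sigma_2,p_l)/\Gamma_3$ for all $l$ extends, by Lemma~\ref{lem:T} with $g^*=2$ and $r=n$, to an element of $\mathcal{K}_g$ that is the identity on all $\tau_l$. This element lies in $G$ and induces the given homeomorphism of $\Sigma_2$.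

\begin{lemma}\label{lem:tower}
We have $G_1=\mathcal{J}$, hence $G_0=\mathcal{K}_2$ and $Q_1=N_1=[\pi,\pi]$. Each $N_j$ is free, the sequences $1\to N_j\to Q_j\to Q_{j-1}\to1$ are exact, and $\operatorname{cd}Q_j\le j$.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:R} gives $G_1\subseteq\mathcal{J}$. Let $\varphi\in\mathcal{J}$. By Lemma~\ref{lem:disc} it has a representative equal to the identity on a disc $\Delta$ that contains $D_1,\dots,D_n$. Changing the base point along a path in $\Delta$, which is fixed, we see that it acts trivially on $\pi_1(\Sigma_2,p_l)/\Gamma_3$ for all $l$. So it extends to an element of $G$, and $\varphi\in G_1$. Lemma~\ref{lem:J} gives $G_0$ and $N_1$. For $j\ge2$ the group $N_j$ lies in the free group $\pi_1(\Sigma_2\setminus\{x_1,\dots,x_{j-1}\},x_j)$. Finally, $Q_j$ is the preimage of $Q_{j-1}$ under the surjection $G_j\to G_{j-1}$, and the bound follows by induction.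
\end{proof}

Put $W=H_{2n}(Q)$, a $\mathcal{K}_2$-module. As $2n+1=2g-3$, the corner isomorphism gives
\[
H_{2g-3}(G)\cong H_1(\mathcal{K}_2;W),
\]
and we write $\Psi=\Psi_W\colon H_{2g-3}(G)\to\bigoplus_sW$, with image $\mathcal{R}(W)$. We show that $\Psi$ kills $A_{v_0}$ and that $W$ contains $L$.

\subsection{Simplest cycles are killed}

\begin{lemma}\label{lem:killed}
$\Psi(A_{v_0})=0$.
\end{lemma}

\begin{proof}
Let $M$ be an S-multicurve with $v_M=v_0$. After an isotopy of $M$, the curves $\alpha_1,\dots,\alpha_n$ lie in $n$ different tori of $M$; let $\tau,\tau'$ be the other two. All components of $M$ lie in the sphere with $g$ holes that is the closure of the complement of the tori. Cutting along the $\alpha_l$ and collapsing turns the $n$ tori into discs (not necessarily the $D_l$), which fill $n$ of the holes. So $\Sigma_2$ is the union of $\tau$, $\tau'$ and an annulus that contains all components of $M$. Each of them bounds a disc in $\Sigma_2$ or is isotopic to the core $\delta$ of the annulus, a separating curve. Hence $\Phi(T_\gamma)\in\{1,T_\delta\}$ for every component $\gamma$, and Lemmas~\ref{lem:conj} and~\ref{lem:free}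 apply.
\end{proof}

\subsection{Climbing the tower}

We have $L=H_1(Q_1)$ and $W=H_{2n}(Q_{2n})$, and $H_j(Q_j)\cong H_{j-1}(Q_{j-1};H_1(N_j))$ by \eqref{eq:corner}. A map $H_{j-1}(Q_{j-1})\to H_j(Q_j)$ therefore arises from any invariant element of $H_1(N_j)$; it is injective if the element has infinite order, and $\mathcal{K}_2$-equivariant if the element is fixed by all of $G_{j-1}$. We construct such elements from separating twists.

For $2\le j\le n$ fix a disc $\Delta_j\subset\Sigma_2$ that contains $D_{j-1},\dots,D_n$ in its interior and misses $D_1,\dots,D_{j-2}$, and a disc $\Delta_j'\subset\operatorname{int}\Delta_j$ that contains $D_{j-1}$ and $D_j$ in its interior and misses the other $D_l$ (Figure~\ref{fig:discs}). The circle $\partial\Delta_j'$ is also a separating curve of $\Sigma_g$ disjoint from all $\alpha_l$, so its twist lies in $G$; let $\sigma_j\in G_j$ be its image, and put $k=j-1$. For $j=n+i$, $1\le i\le n$, let $\sigma_j\in G_j$ be the image of $T_{\gamma_i}\in G$, and put $k=i$. In both cases $\sigma_j$ is the twist about the boundary of a disc in $\Sigma_2$ that contains $x_j$, $x_k$ and no other point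 among $x_1,\dots,x_j$. So $\sigma_j\in N_j$, and it is the push of $x_j$ along a simple loop in this disc that encircles $x_k$: of the two boundary circles of a neighborhood of that loop, one is parallel to the boundary of the disc and the other surrounds only $x_k$ and has trivial twist. For $g=3$ there is only $\sigma_2=T_{\gamma_1}$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\foreach \l in {1,2,3,4}{
  \draw (1.8*\l,0) circle (0.6);
  \fill (1.8*\l-0.25,0.12) circle (0.04) node[below]{\scriptsize $p_{\l}$};
  \draw (1.8*\l+0.25,0.12) circle (0.04) node[below]{\scriptsize $q_{\l}$};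
  \node at (1.8*\l,0.8) {\scriptsize $D_{\l}$};}
\draw[thick,rounded corners=8pt] (2.85,-0.8) rectangle (6.15,1.05);
\draw[dashed,rounded corners=8pt] (2.65,-1.3) rectangle (8.05,1.25);
\node at (4.5,-1.03) {\scriptsize $\Delta_3'$};
\node at (8.4,0) {\scriptsize $\Delta_3$};
\end{tikzpicture}
\caption{A planar region of $\Sigma_2$ for $n=4$. Each disc $D_l$ comes from a one-holed torus of $\Sigma_6$ cut along $\alpha_l$ and carries two marked points $p_l,q_l$. The element $\sigma_3$ is the twist about the thick circle $\partial\Delta_3'$; the lifts that commute with it are chosen to be the identity on the dashed disc $\Delta_3$. The element $\sigma_{4+i}$ is the twist about $\partial D_i$.}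
\label{fig:discs}
\end{figure}

\begin{lemma}\label{lem:sigma}
Let $2\le j\le2n$. The class $[\sigma_j]\in H_1(N_j)$ has infinite order and is fixed by $G_{j-1}=G_j/N_j$.
\end{lemma}

\begin{proof}
\emph{Infinite order.} The loop around $x_k$ may be null-homologous in $\Sigma_2\setminus\{x_1,\dots,x_{j-1}\}$, as happens for $j=2$, so we use that $N_j$ is a small subgroup. Let $\ell\in N_j\subset\pi_1(\Sigma_2\setminus\{x_1,\dots,x_{j-1}\},x_j)$, with image $\bar\ell\in\pi_1(\Sigma_2,x_j)$. The push along $\bar\ell$ is induced by an element of $G$, so by Lemma~\ref{lem:R} at the marked point $x_j$ conjugation by $\bar\ell$ is trivial modulo $\Gamma_3$, and $\bar\ell\in\Gamma_2$ by Lemma~\ref{lem:nilp}(b). Thus $\ell$ lifts to a closed loop in $\tilde\Sigma$ at a fixed lift of $x_j$, and this loop avoids all lifts of $x_k$. Let $\tilde x_k$ be the lift of $x_k$ encircled by the lift of the loop of $\sigma_j$. Lifting defines a homomorphism $N_j\to H_1(\tilde\Sigma\setminus\tilde x_k)$ that sends $\sigma_j$ to $\pm$ the class of a small circle around $\tilde x_k$. This class is the image of a generator of $H_2(\tilde\Sigma,\tilde\Sigma\setminus\tilde x_k)\cong\mathbb{Z}$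 under the boundary map, which is injective because $H_2(\tilde\Sigma)=0$.

\emph{Invariance.} It suffices to lift each $f\in G_{j-1}$ to an element of $G_j$ that commutes with $\sigma_j$.

Let $2\le j\le n$. The discs $D_1,\dots,D_{j-2},\Delta_j$ are disjoint, and each contains exactly one of $x_1,\dots,x_{j-1}$. By Lemma~\ref{lem:disc}, $f$ has a representative $\psi$ that is the identity on all of them, hence on all $D_l$. By Lemma~\ref{lem:R}, $\psi$ acts trivially on $\pi_1(\Sigma_2,p_l)/\Gamma_3$ for $l\le j-1$; for $l\geq j$ the same follows by changing the base point from $p_{j-1}$ to $p_l$ inside $\Delta_j$. So $\psi$ extends to an element of $G$. Its image in $G_j$ is the class of $\psi$, which lifts $f$, fixes $\partial\Delta_j'$, and so commutes with $\sigma_j$.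

Let $j=n+i$. Now $f$ remembers $q_1,\dots,q_{i-1}$, so we cannot make it the identity on $D_1,\dots,D_{i-1}$; we leave the first $i-1$ handles uncut. Let $\tilde f\in G$ map to $f$, represented by a homeomorphism that is the identity on the union of closed annuli around all $\alpha_l$. Cut $\Sigma_g$ along $\alpha_i,\dots,\alpha_n$ only and collapse. This gives the closed surface $\Sigma^*=(\Sigma_g\setminus\bigcup_{l\ge i}\tau_l)\cup\bigcup_{l\ge i}D_l$ of genus $i+1\ge2$ and a homeomorphism $\psi_0$ of it, which fixes $p_i,\dots,p_n$ and is the identity on the union $C$ of the annuli around $\alpha_1,\dots,\alpha_{i-1}$. By Lemma~\ref{lem:R} for the multicurve $\alpha_i\cup\dots\cup\alpha_n$, it acts trivially on $\pi_1(\Sigma^*,p_l)/\Gamma_3$ for $l\ge i$. By Lemma~\ref{lem:disc} there is an isotopy $\psi_t$, relative to $C\cup\{p_i,\dots,p_n\}$, with $\psi_1$ the identity on $D_i,\dots,D_n$. Lemma~\ref{lem:T} applies, with $g^*+r=(i+1)+(n-i+1)=g$: the extension $\hat\psi_1$ by the identity on $\tau_i,\dots,\tau_n$ lies in $\mathcal{K}_g$. It fixes all $\alpha_l$, so it lies in $G$, and it fixes $\gamma_i$, so it commutes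 with $T_{\gamma_i}$. Cutting along $\alpha_1,\dots,\alpha_{i-1}$ and collapsing turns $\psi_t$ into an isotopy of $\Sigma_2$ that fixes $p_1,\dots,p_n,q_1,\dots,q_{i-1}$ and joins the homeomorphisms induced by $\tilde f$ and $\hat\psi_1$. So $\hat\psi_1$ maps to $f$ in $G_{j-1}$, and its image in $G_j$ is the required lift.
\end{proof}

\begin{proposition}\label{prop:LW}
There is an injective $\mathcal{K}_2$-equivariant homomorphism $L\to W$. Hence $\mathcal{R}(L)$ embeds in $\mathcal{R}(W)=\operatorname{im}\Psi$ coordinate by coordinate.
\end{proposition}

\begin{proof}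
Let $2\le j\le2n$. By Lemma~\ref{lem:sigma}, $1\mapsto[\sigma_j]$ is an injective map of $G_{j-1}$-modules $\mathbb{Z}\to H_1(N_j)$, with $\mathbb{Z}$ trivial. It induces
\[
H_{j-1}(Q_{j-1})\to H_{j-1}(Q_{j-1};H_1(N_j))\cong H_j(Q_j).
\]
The kernel is a quotient of $H_j(Q_{j-1};H_1(N_j)/\mathbb{Z})$, which is zero because $\operatorname{cd}Q_{j-1}\le j-1$. Conjugation by $y\in G_j$ is an automorphism of the extension $N_j\to Q_j\to Q_{j-1}$, so the corner isomorphism commutes with it. On the middle group it acts through the image of $y$ in $G_{j-1}$, simultaneously on $Q_{j-1}$ and on the coefficients, and the first map commutes with this action because $[\sigma_j]$ is fixed. On both ends the action factors through $G_j/Q_j=G_{j-1}/Q_{j-1}=\mathcal{K}_2$. Compose the maps for $j=2,\dots,2n$.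
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Put $P_0=H_{2g-3}(G)/A_{v_0}$. By Proposition~\ref{prop:inject}, with $v_0$ as the representative of its orbit, $P_0$ is a subgroup of $H_{2g-3}(\mathcal{K}_g)/\mathcal{A}_g$. By Lemma~\ref{lem:killed}, $\Psi$ induces a surjection $\bar\Psi\colon P_0\to\mathcal{R}(W)$.

\emph{Parts (1) and (2).} By Propositions~\ref{prop:LW} and~\ref{prop:relations}(c), $\mathcal{R}(W)$ contains the free abelian group $\mathcal{R}(L)$ of infinite rank. Lifts to $P_0$ of a basis of $\mathcal{R}(L)$ are linearly independent, so they generate a free abelian group of infinite rank in $P_0$. This proves (1) and the first statement of (2). Tensoring with $\mathbb{Q}$ is exact and $H_{2g-3}(\mathcal{K}_g,\mathbb{Q})=H_{2g-3}(\mathcal{K}_g)\otimes\mathbb{Q}$, which gives the second.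

\emph{Part (3).} Infinite rank alone does not contradict finite generation over a group ring. The point is that the subgroup of $C=\mathcal{I}_g/\mathcal{K}_g$ that preserves $P_0$ does not permute the coordinates $s$.

By (J2), $C$ is a finitely generated abelian group, so $\mathbb{Z}[C]$ is Noetherian. Suppose that $H_{2g-3}(\mathcal{K}_g)/\mathcal{A}_g$ is finitely generated over $\mathbb{Z}[C]$. For a vertex $v$ let $P_v$ be the image of $H_{2g-3}(G_v)/A_v$ in this quotient. Then $fP_v=P_{f(v)}$ for $f\in\mathcal{I}_g$, and in particular $P_v$ depends only on the $\mathcal{K}_g$-orbit of $v$. By Proposition~\ref{prop:inject} the sum $P=\bigoplus P_v$ over the $\mathcal{K}_g$-orbits contained in $\mathcal{I}_gv_0$ is direct. It is a submodule, hence finitely generated, and $C$ permutes the indices transitively. Let $G_I=\operatorname{Stab}_{\mathcal{I}_g}(v_0)$. The stabilizer in $C$ of the index $\mathcal{K}_gv_0$ is the image of $G_I$, namely $C_0=G_I/G$, and it acts on $P_0$ through conjugation of $G$ by $G_I$. Replace the finitely many generators of $P$ by their components in the summands and translate these into $P_0$;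 call the results $e_1,\dots,e_m$. Write an element of $P_0$ as $\sum_{c,i}a_{c,i}\,ce_i$ with $a_{c,i}\in\mathbb{Z}$ and project to $P_0$: only the terms with $c\in C_0$ survive. So $e_1,\dots,e_m$ generate $P_0$ over $\mathbb{Z}[C_0]$.

By (I) and the last statement of Lemma~\ref{lem:R}, cutting along the $\alpha_l$ and forgetting the marked points extends $\Phi$ to a homomorphism $\Phi_I\colon G_I\to\mathcal{I}_2=\mathcal{K}_2$. Let $Q_I=\ker\Phi_I$, so that $Q=Q_I\cap G$. Since $\Phi(G)=\mathcal{K}_2$, we have $G_I=Q_IG$, and every element of $C_0$ is represented by some $q\in Q_I$. The groups $G=G_I\cap\mathcal{K}_g$ and $Q$ are normal in $G_I$, so conjugation by $q$ is an automorphism of the extension $Q\to G\to\mathcal{K}_2$, and it induces the identity on $\mathcal{K}_2$ because $\Phi_I(q)=1$. For $y\in G$ the commutator $qyq^{-1}y^{-1}$ lies in $G\cap Q_I=Q$, which acts trivially on $W=H_{2n}(Q)$. So $q$ acts on $W$ by an automorphism of $\mathcal{K}_2$-modules. By naturality of \eqref{eq:corner} and \eqref{eq:H1free}, $q$ acts on $H_{2g-3}(G)$ by $(w_s)\mapsto(qw_s)$, and $\Psi$ commutes with this coordinatewise action.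

It follows that $\mathcal{R}(W)=\bar\Psi(P_0)$ is generated as a group by the elements $q\bar\Psi(e_i)$, $q\in Q_I$, and $q\bar\Psi(e_i)$ has the same finite support in $\mathcal{S}$ as $\bar\Psi(e_i)$. So only finitely many coordinates $s$ are nonzero on $\mathcal{R}(W)$. But $\mathcal{R}(W)$ contains $\mathcal{R}(L)$ coordinate by coordinate, and by Proposition~\ref{prop:relations}(c) infinitely many coordinates are nonzero on $\mathcal{R}(L)$. This contradiction proves (3). \qed

\begin{thebibliography}{9}

\bibitem{BBM} Bestvina, Bux, Margalit, JAMS 23 (2010).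

\bibitem{Ivanov} Ivanov, \emph{Subgroups of Teichm\"uller Modular Groups}.

\bibitem{Johnson80} Johnson, Math. Ann. 249 (1980).

\bibitem{Johnson85} Johnson, Topology 24 (1985).

\bibitem{Mess} Mess, Topology 31 (1992).

\bibitem{Spiridonov} Igor A. Spiridonov, \emph{On the structure of the top homology group of the Johnson kernel}, arXiv:2111.10568 (2021).

\end{thebibliography}
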